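\title{A metrizable definable space that is not definably metrizable}

\begin{abstract}
Let $\mathcal{R}$ be an o-minimal expansion of an ordered field $R$. We construct a three-dimensional topological space definable in $\mathcal{R}$ whose topology is induced by an ultrametric with values in $R$, but by no metric definable in $\mathcal{R}$ or in an o-minimal expansion of $\mathcal{R}$. This gives a negative answer to a question of And\'ujar Guerrero and Thomas. The space is built from a definable graph on the plane, and its metric comes from a well-ordering of the vertices. Over the real numbers its topology is not induced by any Borel metric. If the density of $R$ is smaller than its cardinality, then dimension three is the least possible among spaces built from graphs in this way.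
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal{R}=(R,<,+,\cdot,\ldots)$ is an o-minimal expansion of an ordered field: every definable subset of $R$ is a finite union of points and intervals with endpoints in $R\cup\{-\infty,+\infty\}$. \emph{Definable} means definable with parameters, in $\mathcal{R}$ unless another structure is named. The basic example is the real field, whose definable sets are the semialgebraic sets. The \emph{euclidean topology} is the order topology on $R$ and the product topology on $R^n$. We work in ZFC, and $|\cdot|$ denotes both the absolute value of an element of $R$ and the cardinality of a set.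

A topological space $(X,\tau)$ is \emph{definable} if $X\subseteq R^n$ for some $n$ and some definable family $\{B_u:u\in U\}$ of subsets of $X$ is a basis for $\tau$. The topology $\tau$ need not be related to the euclidean one. An \emph{$\mathcal{R}$-metric} on a set $X$ is a function $d:X\times X\to R_{\ge 0}$ that satisfies the usual axioms of a metric, with values and inequalities taken in $R$; it is an \emph{ultrametric} if $d(a,c)\le\max(d(a,b),d(b,c))$ always holds. The balls $B_d(a,\varepsilon)=\{b\in X:d(a,b)<\varepsilon\}$, for $a\in X$ and $\varepsilon\in R_{>0}$, form a basis for a topology $\tau_d$. As over the reals, $b\in B_d(a,\varepsilon)$ implies $B_d(b,\varepsilon-d(a,b))\subseteq B_d(a,\varepsilon)$, so the balls centered at a point form a neighborhood base at that point. A space $(X,\tau)$ is \emph{$\mathcal{R}$-metrizable} if $\tau=\tau_d$ for some $\mathcal{R}$-metric $d$, definable or not, and \emph{definably metrizable} if $\tau=\tau_d$ for some definable $\mathcal{R}$-metric $d$. For $R=\mathbb{R}$, $\mathcal{R}$-metrizable means metrizable.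

The balls of a definable $\mathcal{R}$-metric form a definable family, so a definably metrizable space is both definable and $\mathcal{R}$-metrizable. The first examples, the euclidean topology on a definable set (with the metric $\max_i|x_i-y_i|$) and the discrete topology, arise in this way, and it is natural to ask for the converse: if a topology is given by a formula and comes from some metric, does it come from a metric given by a formula? When $R$ is countable, one can build a metric step by step along an enumeration of $R$, and in Proposition~\ref{prop:complete} this gives a space that is $\mathcal{R}$-metrizable and not definably metrizable. So a hypothesis on $R$ is needed. Let $\mathrm{den}_e(R)$ be the \emph{density} of $R$, the least cardinality of a subset of $R$ that is dense in the euclidean topology. For countable $R$ we have $\mathrm{den}_e(R)=|R|$, while $\mathrm{den}_e(\mathbb{R})=\aleph_0<|\mathbb{R}|$. The following question is posed in \cite{AGT}.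

\medskip
\noindent\textbf{Question.} \emph{Suppose that $\mathrm{den}_e(R)<|R|$. Is every $\mathcal{R}$-metrizable topological space definable in $\mathcal{R}$ definably metrizable?}
\medskip

The hypothesis says that an interval has more points than there are ways to describe a point approximately. Hence, whatever arbitrary choices go into a metric, two nearby points receive essentially the same choices. This pigeonhole argument destroys the example just mentioned, and it suggests that the answer is yes. The answer is no, for every $\mathcal{R}$, whether or not $\mathrm{den}_e(R)<|R|$; in particular it is no for the real field.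

\begin{theorem}\label{thm:main}
Let $\mathcal{R}$ be any o-minimal expansion of an ordered field. There is a topological space $(X,\tau)$ definable in $\mathcal{R}$, with $X\subseteq R^4$ and $\dim X=3$, that is $\mathcal{R}$-metrizable, even by an ultrametric, but such that $\tau$ is not induced by any $\mathcal{R}$-metric definable in $\mathcal{R}$, nor by any $\mathcal{R}$-metric definable in any o-minimal expansion $\mathcal{R}'$ of $\mathcal{R}$. The topological disjoint union of $X$ with a discrete copy of $R^n$ gives such an example in every dimension $n\ge 3$.
\end{theorem}

Over the reals the obstruction reaches well beyond o-minimal definability.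

\begin{theorem}\label{thm:borel}
Let $R=\mathbb{R}$ and let $X\subseteq\mathbb{R}^4$ be the space of Theorem~\ref{thm:main}, as constructed in Section~\ref{sec:parabola}. The topology of $X$ is not induced by any metric $d:X\times X\to\mathbb{R}$ that is Borel with respect to the euclidean topology.
\end{theorem}

The space $X$ is a \emph{graph space} (Definition~\ref{def:graphspace}): it is built from a definable graph with vertex set $V$, edge set $G$ and edge lengths $\ell$; the edges are isolated points, and a neighborhood of a vertex consists of the vertex and the short edges at it. In low dimension, the guess made above is correct for these spaces.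

\begin{theorem}\label{thm:low}
Suppose that $\mathrm{den}_e(R)<|R|$. Let $X=X(V,G,\ell)$ be a graph space with $\dim X\le 2$, or with $\dim V\le 1$. If $X$ is $\mathcal{R}$-metrizable, then $X$ is definably metrizable.
\end{theorem}

So, under the hypothesis of the Question, dimension $3$ is minimal for counterexamples among graph spaces. For countable $R$ the conclusion of Theorem~\ref{thm:low} fails, by Proposition~\ref{prop:complete}. The hypothesis $\mathrm{den}_e(R)<|R|$ therefore matters for graph spaces of dimension $2$, and it cannot help from dimension $3$ on.

Section~\ref{sec:graph} reduces the metrizability of a graph space, definable or not, to the existence of one positive function on the vertices, which we call a gauge. Section~\ref{sec:complete} works out the complete graph on an interval, where all the mechanisms of the paper can be seen. Sections~\ref{sec:order} and~\ref{sec:parabola} prove Theorem~\ref{thm:main}, Section~\ref{sec:borel} proves Theorem~\ref{thm:borel}, and Section~\ref{sec:low} proves Theorem~\ref{thm:low}.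

\section{Background on o-minimal structures}\label{sec:background}

An \emph{expansion} $\mathcal{R}'$ of $\mathcal{R}$ is a structure on the same set $R$ in which every $\mathcal{R}$-definable set is definable. The following facts hold in every o-minimal expansion $\mathcal{R}'$ of $\mathcal{R}$, including $\mathcal{R}$ itself. The first is immediate from the definition of o-minimality; for the others see \cite{vdD}.

\begin{itemize}
\item[(O1)] \emph{Subsets of the line.} A nonempty definable subset of $R$ that is bounded above (below) has a supremum (infimum) in $R$. If $A\subseteq R$ is definable and $c\in R$, then on each side of $c$ the set $A$ either contains or is disjoint from an open interval with endpoint $c$. If an open interval is a union of two definable sets, then one of them contains an open interval.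
\item[(O2)] \emph{Monotonicity theorem.} If $f:(a,b)\to R$ is definable, there are $a=a_0<a_1<\dots<a_k=b$ such that on each $(a_i,a_{i+1})$ the function $f$ is continuous and either constant or strictly monotone. With (O1), one-sided limits of $f$ exist in $R\cup\{-\infty,+\infty\}$.
\item[(O3)] \emph{Cell decomposition theorem.} The \emph{cells} in $R$ are the points (dimension $0$) and the open intervals (dimension $1$). If $C\subseteq R^n$ is a cell of dimension $k$, then the graph of a definable continuous function $C\to R$ is a cell of dimension $k$ in $R^{n+1}$, and a \emph{band} $\{(x,y):x\in C,\ f_1(x)<y<f_2(x)\}$ is a cell of dimension $k+1$; here $f_1<f_2$ are definable continuous functions on $C$, and $f_1=-\infty$, $f_2=+\infty$ are allowed. A \emph{decomposition} of $R$ is a finite partition into cells, and a decomposition of $R^{n+1}$ is a finite partition into cells whose projections to $R^n$ form a decomposition of $R^n$. Given definable sets $A_1,\dots,A_m\subseteq R^n$ and a definable function $f:A_1\to R$, there is a decomposition of $R^n$ such that each $A_i$ is a union of cells and $f$ is continuous on each cell contained in $A_1$. A cell of dimension $n$ in $R^n$ is open, and on a cell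 of dimension $k$ some projection onto $k$ of the coordinates is injective.
\item[(O4)] \emph{Dimension.} For a definable set $A$, $\dim A$ is the largest dimension of a cell contained in $A$, and $\dim\emptyset=-\infty$. Dimension is invariant under definable bijections, $\dim(A\cup B)=\max(\dim A,\dim B)$, and $A$ is finite if and only if $\dim A\le 0$. If $A\subseteq R^{m+n}$ is definable with fibers $A_p=\{q\in R^n:(p,q)\in A\}$, then for each $k\ge0$ the set $A(k)=\{p:\dim A_p=k\}$ is definable, and the part of $A$ above $A(k)$ has dimension $\dim A(k)+k$.
\end{itemize}

Two small lemmas isolate what we use against a definable function and against an arbitrary function.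

\begin{lemma}\label{lem:box}
Let $A\subseteq R^n$ be nonempty, open and definable, and let $g:A\to R_{>0}$ be definable in an o-minimal expansion $\mathcal{R}'$ of $\mathcal{R}$. There are $\delta>0$ and an open box $U\subseteq A$ with $g>\delta$ on $U$.
\end{lemma}

\begin{proof}
By (O3) in $\mathcal{R}'$, $A$ is a finite union of cells on each of which $g$ is continuous. Since $A$ contains an open box, $\dim A=n$, so by (O4) one of these cells $C$ has dimension $n$ and is open. Take $p_0\in C$ and $\delta=g(p_0)/2$. By continuity, $g>\delta$ on an open box around $p_0$ inside $C$.
\end{proof}

\begin{lemma}\label{lem:pigeon}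
Suppose that $\mathrm{den}_e(R)<|R|$ and let $D\subseteq R$ be dense with $|D|=\mathrm{den}_e(R)$. If $I\subseteq R$ is a nonempty open interval and $k\ge1$, then no map $I\to D^k$ is injective.
\end{lemma}

\begin{proof}
The map $x\mapsto x/(1+|x|)$ is an injection of $R$ into $(-1,1)$, and an affine map embeds $(-1,1)$ in $I$, so $|I|=|R|$. A dense set meets each of the disjoint intervals $(j,j+1)$, $j\in\mathbb{N}$, so $D$ is infinite and $|D^k|=|D|<|I|$.
\end{proof}

\section{Graph spaces and gauges}\label{sec:graph}

In a metric space, the points of a discrete subset can be separated all at once: if the ball of radius $r(p)$ about $p$ contains no other point of the subset, then the balls of radius $r(p)/2$ are pairwise disjoint. If the metric is definable, the radii can be chosen definably. We look for spaces in which such a simultaneous separation is the only obstacle to metrizability, and in which the possible overlaps of neighborhoods can be prescribed at will. A graph records which pairs of points have overlapping neighborhoods, and a length on each edge records how small the neighborhoods must be to come apart.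

\begin{definition}\label{def:graphspace}
Let $V\subseteq R^n$ be definable, let $G\subseteq V\times V$ be a definable symmetric irreflexive relation, and let $\ell:G\to R_{>0}$ be definable with $\ell(p,q)=\ell(q,p)$. Write $p\sim q$ for $(p,q)\in G$, let $G_p=\{q\in V:p\sim q\}$ be the set of neighbors of $p$, and put $\hat p=(p,p)$. The \emph{graph space} $X(V,G,\ell)$ is the set
\[
X=\{\hat p:p\in V\}\cup G\subseteq R^{2n}
\]
with the topology $\tau$ that has as a basis the singletons $\{e\}$, $e\in G$, and the sets
\[
N(p,\varepsilon)=\{\hat p\}\cup\{(a,b)\in G:\ p\in\{a,b\},\ \ell(a,b)<\varepsilon\}\qquad(p\in V,\ \varepsilon>0).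
\]
\end{definition}

Each edge appears twice in $X$, as $(p,q)$ and as $(q,p)$; this is harmless and spares us a choice of orientation. The sets above cover $X$ and do form a basis: $N(p,\varepsilon)\cap N(p,\varepsilon')=N(p,\min(\varepsilon,\varepsilon'))$, and every other intersection of two distinct basic sets is contained in $G$, whose singletons are basic. The basis is a definable family, indexed by the tuples $(p,p,\varepsilon)$ with $p\in V$, $\varepsilon>0$ and the tuples $(a,b,0)$ with $(a,b)\in G$. So $(X,\tau)$ is a definable topological space, and $\dim X=\max(\dim V,\dim G)$ by (O4). The only basic sets that contain $\hat p$ are the $N(p,\varepsilon)$, so these form a neighborhood base at $\hat p$, and $\hat p$ is the only vertex in $N(p,\varepsilon)$.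

For $p\ne q$, an element of $N(p,\varepsilon)\cap N(q,\varepsilon')$ is an edge with both $p$ and $q$ among its ends, so it is $(p,q)$ or $(q,p)$. Hence
\begin{equation}\label{eq:meet}
N(p,\varepsilon)\cap N(q,\varepsilon')\ne\emptyset\iff p\sim q\text{ and }\ell(p,q)<\min(\varepsilon,\varepsilon').
\end{equation}
Any two vertices thus have disjoint neighborhoods. To separate all vertices at once we must choose a radius for each of them.

\begin{definition}\label{def:gauge}
A \emph{gauge} for $(V,G,\ell)$ is a function $g:V\to R_{>0}$, not necessarily definable, with
\begin{equation}\label{eq:gauge}
\min(g(p),g(q))\le\ell(p,q)\qquad\text{for all }(p,q)\in G.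
\end{equation}
\end{definition}

By \eqref{eq:meet}, $g$ is a gauge exactly when the sets $N(p,g(p))$, $p\in V$, are pairwise disjoint.

\begin{proposition}\label{prop:gauge}
The space $X(V,G,\ell)$ is $\mathcal{R}$-metrizable if and only if $(V,G,\ell)$ has a gauge, and then it is metrizable by an ultrametric. It is metrizable by an $\mathcal{R}$-metric definable in an o-minimal expansion $\mathcal{R}'$ of $\mathcal{R}$ (possibly $\mathcal{R}'=\mathcal{R}$) if and only if $(V,G,\ell)$ has a gauge definable in $\mathcal{R}'$.
\end{proposition}

\begin{proof}
\emph{From a gauge to a metric.} Let $g$ be a gauge. Replacing $g$ by $\min(g,1)$, we may assume $g\le1$. The sets $W_p=N(p,g(p))$ are pairwise disjoint. The idea is to measure distances inside each $W_p$ by edge length and to put everything else at distance $1$. Let $h(\hat p)=0$ for $p\in V$ and $h(e)=\ell(e)$ for $e\in G$, and define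
\[
d(a,b)=\begin{cases}
0&\text{if }a=b,\\
\max(h(a),h(b))&\text{if }a\ne b\text{ and }a,b\in W_p\text{ for some }p,\\
1&\text{otherwise.}
\end{cases}
\]
This formula defines $d$ from $g$ and $\ell$, so $d$ is definable in $\mathcal{R}'$ if $g$ is.

We check that $d$ is an ultrametric. It is symmetric. On $W_p$ we have $h<g(p)\le1$, so $d\le 1$. Of two distinct points of $W_p$ at least one is an edge, so $d>0$ off the diagonal. The inequality $d(a,c)\le\max(d(a,b),d(b,c))$ is trivial if two of $a,b,c$ coincide or if the right side is $1$. Otherwise $a,b\in W_p$ and $b,c\in W_{p'}$ for some $p,p'$, and $p=p'$ because the sets $W_p$ are disjoint. Then $d(a,c)=\max(h(a),h(c))\le\max(h(a),h(b),h(c))=\max(d(a,b),d(b,c))$.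

To see that $\tau_d=\tau$, we find at each point a neighborhood base common to both topologies. Let $e\in G$. If $e\in W_p$, then $\ell(e)<1$ and every other point is at distance at least $\ell(e)$ from $e$, so $B_d(e,\ell(e))=\{e\}$. If $e$ lies in no $W_p$, then $B_d(e,1)=\{e\}$. So $e$ is isolated in both topologies. Let $p\in V$ and $0<\varepsilon\le g(p)$. Points outside $W_p$ are at distance $1\ge\varepsilon$ from $\hat p$, and $d(\hat p,b)=h(b)$ for $b\in W_p$. Hence $B_d(\hat p,\varepsilon)=\{b\in W_p:h(b)<\varepsilon\}=N(p,\varepsilon)$.

\emph{From a metric to a gauge.} Let $d$ be an $\mathcal{R}$-metric that induces $\tau$, and let $p\in V$. The open set $N(p,1)$ contains a ball about $\hat p$ and no other vertex, so there is $r(p)\in(0,1]$ with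
\begin{equation}\label{eq:r}
d(\hat p,\hat q)\ge r(p)\qquad\text{for all }q\in V\setminus\{p\}.
\end{equation}
The ball $B_d(\hat p,r(p)/2)$ is $\tau$-open, so there is $g(p)\in(0,1]$ with
\begin{equation}\label{eq:g}
N(p,g(p))\subseteq B_d(\hat p,r(p)/2).
\end{equation}
Suppose that $e=(p,q)\in G$ and $\ell(p,q)<\min(g(p),g(q))$. Then $e\in N(p,g(p))\cap N(q,g(q))$, and
\[
d(\hat p,\hat q)\le d(\hat p,e)+d(e,\hat q)<\frac{r(p)+r(q)}2\le\max(r(p),r(q))\le d(\hat p,\hat q),
\]
which is absurd. So $g$ is a gauge. Now let $d$ be definable in $\mathcal{R}'$. The values in $(0,1]$ admissible for $r(p)$ in \eqref{eq:r} form a nonempty definable set that contains, with each element, all smaller positive elements. By (O1) this set has a supremum, and half of the supremum is admissible. Take it as $r(p)$, and define $g(p)$ from \eqref{eq:g} in the same way. Then $r$ and $g$ are definable in $\mathcal{R}'$.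
\end{proof}

Condition \eqref{eq:gauge} asks that each edge be avoided by at least one of its two ends. To build a gauge, then, we make one end of each edge responsible for it. A vertex can carry any set of edges whose lengths stay away from $0$.

\begin{lemma}\label{lem:assign}
Let $P(p)\subseteq G_p$, for $p\in V$, be sets such that
\begin{itemize}
\item[(a)] for every $(p,q)\in G$, $q\in P(p)$ or $p\in P(q)$;
\item[(b)] for every $p\in V$, the set $\{\ell(p,q):q\in P(p)\}$ has a lower bound in $R_{>0}$.
\end{itemize}
Then $(V,G,\ell)$ has a gauge, and a definable gauge if the family $\{P(p):p\in V\}$ is definable. Condition (b) holds at every $p$ with $P(p)$ finite.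
\end{lemma}

\begin{proof}
Let $g(p)$ be a positive lower bound as in (b); in the definable case take $g(p)=\inf(\{1\}\cup\{\ell(p,q):q\in P(p)\})$, which exists by (O1). If $p\sim q$ and, say, $q\in P(p)$, then $\min(g(p),g(q))\le g(p)\le\ell(p,q)$. A finite set of positive elements, together with $1$, has a positive minimum.
\end{proof}

\section{The complete graph on an interval}\label{sec:complete}

Let $K=X(V,G,\ell)$ with $V=(0,1)$, $G=\{(x,y)\in V^2:x\ne y\}$ and $\ell(x,y)=|x-y|$. Here $\dim V=1$ and $\dim K=2$. A gauge is a function $g:(0,1)\to R_{>0}$ with $\min(g(x),g(y))\le|x-y|$ for all $x\ne y$.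

\begin{proposition}\label{prop:complete}
\begin{itemize}
\item[(a)] The space $K$ is not definably metrizable.
\item[(b)] If $R$ is countable (for example, the field of real algebraic numbers), then $K$ is $\mathcal{R}$-metrizable.
\item[(c)] If $\mathrm{den}_e(R)<|R|$, then $K$ is not $\mathcal{R}$-metrizable.
\end{itemize}
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:gauge}, these are statements about gauges.

(a) Let $g:(0,1)\to R_{>0}$ be definable. By Lemma~\ref{lem:box}, $g>\delta$ on an open interval $U$, for some $\delta>0$. Two distinct points $x,y\in U$ with $|x-y|<\delta$ violate \eqref{eq:gauge}.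

(b) Enumerate $V=\{x_0,x_1,\dots\}$ and make the later end of each edge responsible for it: $P(x_n)=\{x_m:m<n\}$. These sets are finite, so Lemma~\ref{lem:assign} gives a gauge, namely $g(x_n)=\min(\{1\}\cup\{|x_n-x_m|:m<n\})$.

(c) Let $g:(0,1)\to R_{>0}$ be arbitrary and let $D$ be as in Lemma~\ref{lem:pigeon}. For each $x\in(0,1)$ choose $s(x)\in D$ with $0<s(x)<g(x)$, and then $c(x)\in D$ with $|x-c(x)|<s(x)/2$. By Lemma~\ref{lem:pigeon} there are $x\ne x'$ with the same pair $(s,c)$. Then $|x-x'|<s<\min(g(x),g(x'))$, so $g$ is not a gauge.
\end{proof}

Parts (a) and (b) show that the hypothesis of Theorem~\ref{thm:low} cannot be dropped, and they are the model for Theorem~\ref{thm:main}. Part (c) is the model for Theorem~\ref{thm:low}, and it shows that for $R=\mathbb{R}$ the complete graph has too many edges. The arguments for (a) and (b) need far fewer. Part (a) used only that every nonempty open set of vertices spans arbitrarily short edges. Part (b) used only a linear order of the vertices in which every vertex has finitely many smaller \emph{neighbors}; the number of smaller vertices plays no role. We therefore look for a sparser graph that keeps the first property and has the second even when $R$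 is uncountable.

\section{Well-ordering a graph with finite common neighborhoods}\label{sec:order}

The complete graph on an uncountable set has no well-ordering of the required kind, since the vertex in position $\omega$ has infinitely many smaller neighbors. The following lemma gives a condition, easy to test on a definable graph, under which such an ordering exists for any number of vertices. It is a special case of a theorem of Erd\H{o}s and Hajnal \cite{EH}; we include a proof.

\begin{lemma}\label{lem:order}
Let $(V,\sim)$ be a graph in which any two distinct vertices have only finitely many common neighbors. Then $V$ has a well-ordering in which every vertex has only finitely many smaller neighbors.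
\end{lemma}

\begin{proof}
We use induction on the cardinal $\kappa=|V|$; the hypothesis passes to induced subgraphs. If $\kappa\le\aleph_0$, any ordering of type at most $\omega$ works.

Let $\kappa>\aleph_0$. We shall cut $V$ into layers of size less than $\kappa$, order each layer by induction, and place the layers one after another. The difficulty is that a vertex might have infinitely many neighbors in earlier layers. To prevent this, call $A\subseteq V$ \emph{closed} if it contains all common neighbors of any two distinct elements of $A$. A vertex outside a closed set $A$ has at most one neighbor in $A$: if it had two, it would be a common neighbor of these and would lie in $A$.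

Closed sets are plentiful because of the hypothesis. For $A\subseteq V$, let $A'$ be $A$ together with all common neighbors of pairs of distinct elements of $A$. Each pair contributes finitely many vertices, so $|A'|\le|A|+\aleph_0$. The union of $A\subseteq A'\subseteq A''\subseteq\cdots$ is the smallest closed set that contains $A$, the \emph{closure} of $A$, and it has size at most $|A|+\aleph_0$. The union of a chain of closed sets is closed, because any two of its elements lie in one member of the chain.

Enumerate $V=\{v_\alpha:\alpha<\kappa\}$. Let $V_0=\emptyset$, let $V_{\alpha+1}$ be the closure of $V_\alpha\cup\{v_\alpha\}$, and let $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$ for limit $\lambda$. Each $V_\alpha$ is closed, and by induction on $\alpha$ we have $|V_\alpha|\le|\alpha|+\aleph_0<\kappa$ for $\alpha<\kappa$. For $x\in V$, the least $\beta$ with $x\in V_\beta$ is neither $0$ nor a limit. Hence $V$ is the disjoint union of the layers $L_\alpha=V_{\alpha+1}\setminus V_\alpha$, $\alpha<\kappa$, and likewise $V_\alpha=\bigcup_{\gamma<\alpha}L_\gamma$.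

By the induction hypothesis, each $L_\alpha$ has a well-ordering as in the lemma. Concatenate these along $\alpha<\kappa$; the result is a well-ordering of $V$. A smaller neighbor of $x\in L_\alpha$ lies either in $V_\alpha$, which is closed and omits $x$ and so contains at most one neighbor of $x$, or in $L_\alpha$, which contains finitely many smaller neighbors of $x$.
\end{proof}

\section{The parabola graph}\label{sec:parabola}

We need a definable graph with finite common neighborhoods and with arbitrarily short edges inside every open set. Try a translation-invariant graph, $p\sim q\iff q-p\in S$, where $S=-S$ is definable, omits $0$ and accumulates at $0$. The neighbors of $p$ form the translate $p+S$, so distinct translates of $S$ must have finite intersection. On the line this is impossible: by (O1) and symmetry, $S$ contains an interval $(0,k)$, and for $0<t<k$ the translates $S$ and $t+S$ share the interval $(t,k)$. In the plane, $S$ can be a curve. A straight line through $0$ fails, because it is invariant under translation along itself. A parabola is not, and to make $S$ symmetric we join half of $y=x^2$ to its reflection in the origin. The edge set then has dimension $2+1=3$.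

Let $s(u)=(u,u|u|)$ for $u\in R$ and $S=\{s(u):u\ne0\}$. Thus $S=S_{+1}\cup S_{-1}$, where $S_{+1}=\{(u,u^2):u>0\}$ and $S_{-1}=\{(u,-u^2):u<0\}$, and $S=-S$ because $s(-u)=-s(u)$. Put
\[
V=R^2,\qquad p\sim q\iff q-p\in S,\qquad \ell(p,q)=|p_1-q_1|,
\]
where $p=(p_1,p_2)$ and $q=(q_1,q_2)$. The relation is symmetric and irreflexive, and $\ell(p,p+s(u))=|u|>0$. Let $X=X(V,G,\ell)\subseteq R^4$.

\begin{lemma}\label{lem:six}
Two distinct points $p,q\in R^2$ have at most $6$ common neighbors.
\end{lemma}

\begin{proof}
A common neighbor $z=(x,y)$ lies in $(p+S_\sigma)\cap(q+S_{\sigma'})$ for some signs $\sigma,\sigma'\in\{+1,-1\}$. It is determined by $x$, since $y=p_2+(x-p_1)|x-p_1|$, and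
\[
p_2+\sigma(x-p_1)^2=y=q_2+\sigma'(x-q_1)^2.
\]
If $\sigma=\sigma'$, the terms in $x^2$ cancel and the equation reads $2\sigma(p_1-q_1)x=p_2-q_2+\sigma(p_1^2-q_1^2)$. It has one solution if $p_1\ne q_1$. If $p_1=q_1$, it reads $0=p_2-q_2$ and has no solution, since $p\ne q$. If $\sigma=-\sigma'$, the equation is quadratic in $x$ with leading coefficient $2\sigma\ne0$ and has at most two solutions in the field $R$. The four choices of signs give at most $1+1+2+2=6$ points.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $(p,u)\mapsto(p,p+s(u))$ is a definable bijection from $R^2\times(R\setminus\{0\})$ onto $G$, so $\dim G=3$ and $\dim X=3$.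

\emph{There is a gauge.} By Lemmas~\ref{lem:six} and~\ref{lem:order}, there is a well-ordering $\prec$ of $R^2$ for which the sets $P(p)=\{q:q\sim p,\ q\prec p\}$ are finite. Of two adjacent vertices one is $\prec$-smaller, so Lemma~\ref{lem:assign} gives a gauge. By Proposition~\ref{prop:gauge}, $X$ is $\mathcal{R}$-metrizable by an ultrametric.

\emph{No gauge is definable.} Let $g:R^2\to R_{>0}$ be definable in an o-minimal expansion $\mathcal{R}'$ of $\mathcal{R}$. By Lemma~\ref{lem:box} there are $\delta>0$ and an open box $U$ with $g>\delta$ on $U$. Take $p\in U$ and $0<t<\delta$ so small that $q=p+(t,t^2)\in U$. Then $p\sim q$ and $\ell(p,q)=t<\delta<\min(g(p),g(q))$, so $g$ is not a gauge. By Proposition~\ref{prop:gauge}, no $\mathcal{R}$-metric definable in $\mathcal{R}'$ induces $\tau$.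

\emph{Higher dimensions.} Let $n\ge3$. Add isolated vertices: in $R^{n+1}$ let $V_n$ be the union of $R^2\times\{0\}^{n-1}$, which carries a copy of the graph above with its lengths, and $R^n\times\{1\}$, whose points lie on no edge. For a new vertex $p$ we have $N(p,\varepsilon)=\{\hat p\}$, and the basic sets of the copy of $X$ are unchanged. So the resulting graph space is the topological disjoint union of a copy of $X$ and a discrete copy of $R^n$, and its dimension is $\max(3,n)=n$. A gauge on $R^2$ extends by the value $1$ to a gauge on $V_n$, and a gauge on $V_n$ definable in $\mathcal{R}'$ would restrict to a gauge on $R^2$ definable in $\mathcal{R}'$. Proposition~\ref{prop:gauge} finishes the proof.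
\end{proof}

\section{Borel metrics over the reals}\label{sec:borel}

Let $R=\mathbb{R}$. A metric definable in an o-minimal expansion of the real field is Borel: it is continuous on each cell of a decomposition, and cells are Borel sets by induction, since a graph over $C$ is closed and a band over $C$ is open in $C\times\mathbb{R}$. So for $R=\mathbb{R}$ Theorem~\ref{thm:borel} strengthens the negative half of Theorem~\ref{thm:main}. The proof follows the same line, with Baire category in place of Lemma~\ref{lem:box}: the radii are bounded below on a set that is comeager in a disc, and such a set still contains two points joined by a short edge.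

We recall the notions. A subset of $\mathbb{R}^k$ is \emph{meager} if it is a countable union of nowhere dense sets; by the Baire category theorem, no nonempty open set is meager. A set has the \emph{Baire property} if its symmetric difference with some open set is meager, and the sets with the Baire property form a $\sigma$-algebra. The projection to $\mathbb{R}^k$ of a Borel subset of $\mathbb{R}^{k+j}$ is an \emph{analytic} set, and the complement of an analytic set is \emph{coanalytic}. By the theorem of Lusin and Sierpi\'nski, analytic sets have the Baire property. We need this theorem because conditions \eqref{eq:r} and \eqref{eq:g} quantify over all vertices and edges, so that the sets they define from a Borel metric are given to us only as coanalytic sets.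

\begin{proof}[Proof of Theorem~\ref{thm:borel}]
Suppose that $d$ is a Borel metric on $X$ that induces $\tau$. For integers $n,m\ge1$, let $C_{n,m}$ be the set of $p\in\mathbb{R}^2$ such that
\begin{itemize}
\item[(i)] $d(\hat p,\hat q)\ge 2/n$ for all $q\ne p$, and
\item[(ii)] $d(\hat p,e)<1/n$ for every $e\in N(p,1/m)\cap G$.
\end{itemize}

\emph{The sets $C_{n,m}$ have the Baire property.} The edges in $N(p,1/m)$ are the pairs $(p,p+s(u))$ and $(p+s(u),p)$ with $0<|u|<1/m$. The functions
\[
f_0(p,q)=d(\hat p,\hat q),\qquad f_1(p,u)=d\bigl(\hat p,(p,p+s(u))\bigr),\qquad f_2(p,u)=d\bigl(\hat p,(p+s(u),p)\bigr),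
\]
on $\mathbb{R}^2\times\mathbb{R}^2$ and on $\mathbb{R}^2\times(\mathbb{R}\setminus\{0\})$, are compositions of $d$ with maps into $X\times X$ that are continuous for the euclidean topologies, so they are Borel. The complement of $C_{n,m}$ is the union of the projections to the $p$-coordinates of the Borel sets
\[
\{(p,q):q\ne p,\ f_0(p,q)<2/n\},\qquad\{(p,u):0<|u|<1/m,\ \max(f_1,f_2)(p,u)\ge1/n\}.
\]
Both projections are analytic, so $C_{n,m}$ has the Baire property.

\emph{The sets $C_{n,m}$ cover $\mathbb{R}^2$.} Given $p$, take $r(p)>0$ as in \eqref{eq:r} and $n$ with $2/n\le r(p)$. The ball $B_d(\hat p,1/n)$ is $\tau$-open, so it contains $N(p,1/m)$ for some $m$. Then $p\in C_{n,m}$.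

\emph{A short edge.} By the Baire category theorem, some $C=C_{n,m}$ is not meager. It differs by a meager set from an open set, which must be nonempty, so there is an open disc $U$ with $U\setminus C$ meager. Take $t\in(0,1/m)$ so small that, for $v=(t,t^2)$, the open set $W=U\cap(U-v)$ is nonempty. The sets $W\setminus C\subseteq U\setminus C$ and $W\setminus(C-v)\subseteq(U\setminus C)-v$ are meager and $W$ is not, so there is $p\in C\cap(C-v)$. Then $q=p+v\in C$, $p\sim q$ and $\ell(p,q)=t<1/m$, so $e=(p,q)$ lies in $N(p,1/m)\cap N(q,1/m)$. By (ii) for $p$ and for $q$, $d(\hat p,\hat q)\le d(\hat p,e)+d(e,\hat q)<2/n$. This contradicts (i).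
\end{proof}

\section{Graph spaces of low dimension}\label{sec:low}

In this section we prove Theorem~\ref{thm:low}. By Proposition~\ref{prop:gauge}, we must turn an arbitrary gauge into a definable one. The main case is $\dim V\le1$. An arbitrary gauge carries no definable information, so we use it only once, to exclude a configuration like the complete graph of Section~\ref{sec:complete}; the definable gauge is then built from the geometry of the graph alone.

\subsection*{Where short edges accumulate}

In this subsection and the next, $V$ is a bounded subset of $R$. By Lemma~\ref{lem:assign}, we need to know which sets of edges a vertex $x$ can carry, so we record where the short edges at $x$ go. For $x\in V$ let $Z(x)$ be the set of $c\in R$ such that for all $\varepsilon,\delta>0$ there is $y\in G_x$ with $|y-c|<\delta$ and $\ell(x,y)<\varepsilon$. The family $\{Z(x):x\in V\}$ is definable.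

\begin{example}\label{ex:Z}
(1) For the graph of Section~\ref{sec:complete}, $Z(x)=\{x\}$.

(2) Let $V=(0,1)\cup(2,3)$, join $x\in(0,1)$ to each $y\in(2,3)$ with $y\ne x+2$, and let $\ell(x,y)=|y-x-2|$. Then $Z(x)=\{x+2\}$ for $x\in(0,1)$: short edges need not join points that are close in $R$.

(3) On the complete graph on $(0,1)$ take $\ell(x,y)=\min(x,y)$. Then $Z(x)=\{0\}$ for all $x$. No vertex can carry all its edges, but $x$ can carry the edges to the vertices $y>x$, which are farther from $0$, and $g(x)=x$ is a definable gauge.
\end{example}

In (1) and (2) the point of $Z(x)$ moves with $x$, and in (3) it is fixed. We show that under the hypotheses of the theorem only fixed points occur, apart from finitely many $x$, and then we argue as in (3).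

\begin{lemma}\label{lem:Z}
Let $x\in V$.
\begin{itemize}
\item[(a)] The set $Z(x)$ is finite.
\item[(b)] If $Y\subseteq G_x$ is definable and the euclidean closure of $Y$ is disjoint from $Z(x)$, then $\{\ell(x,y):y\in Y\}$ has a lower bound in $R_{>0}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (O3), $G_x$ is the union of a finite set and finitely many open intervals on each of which $\ell(x,\cdot)$ is continuous. If $c$ lies in one of these intervals, then $\ell(x,\cdot)>\ell(x,c)/2>0$ on a neighborhood of $c$, so $c\notin Z(x)$. If $c$ is outside the closure of $G_x$, then $c\notin Z(x)$. What remains is the finite set and the endpoints of the intervals.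

(b) This is a compactness statement, and since $R$ need not be complete we find the limit point through (O1). Suppose that there is no positive lower bound. Then $Y_\varepsilon=\{y\in Y:\ell(x,y)<\varepsilon\}$ is nonempty for every $\varepsilon>0$. Since $V$ is bounded, $m(\varepsilon)=\sup Y_\varepsilon$ and $c=\inf_{\varepsilon>0}m(\varepsilon)$ exist in $R$, and $m$ is nondecreasing. Let $\varepsilon,\delta>0$. Choose $\varepsilon_1>0$ with $m(\varepsilon_1)<c+\delta$ and put $\varepsilon'=\min(\varepsilon,\varepsilon_1)$, so that $c\le m(\varepsilon')<c+\delta$. Choose $y\in Y_{\varepsilon'}$ with $m(\varepsilon')-\delta<y\le m(\varepsilon')$. Then $|y-c|<\delta$ and $\ell(x,y)<\varepsilon$. So $c$ lies in $Z(x)$ and in the closure of $Y$.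
\end{proof}

The next lemma is the only step that uses the hypothesis on $R$ and the given gauge. Its last step extends the proof of Proposition~\ref{prop:complete}(c). As Example~\ref{ex:Z}(2) shows, the gauge must be controlled at two places, at $x$ and near the point of $Z(x)$.

\begin{lemma}\label{lem:nomove}
Suppose that $\mathrm{den}_e(R)<|R|$ and that $(V,G,\ell)$ has a gauge $g_0$. Then there is no definable, continuous, strictly monotone function $\beta:I\to R$ on an open interval $I\subseteq V$ with $\beta(x)\in Z(x)$ for all $x\in I$.
\end{lemma}

\begin{proof}
Suppose that $\beta$ is such a function. For $x\in I$, $\sigma\in\{+1,-1\}$ and $k>0$, let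
\[
J_\sigma(x,k)=\{y\in R:0<\sigma(y-\beta(x))<k\},
\]
the interval of length $k$ on side $\sigma$ of $\beta(x)$. Call $\sigma$ a \emph{vanishing side} for $x$ if for every $s>0$ there is $k>0$ with $J_\sigma(x,k)\subseteq G_x$ and $\ell(x,\cdot)<s$ on $J_\sigma(x,k)$.

\emph{Step 1: every $x\in I$ has a vanishing side.} The definition of $Z(x)$ gives only some short edges near $\beta(x)$, and o-minimality upgrades them to a whole interval. Let $\sigma$ be a side that is not vanishing. By (O1), $G_x$ is disjoint from some $J_\sigma(x,k)$ or contains one. In the second case, by (O2), $\ell(x,y)$ has a limit in $[0,+\infty]$ as $y\to\beta(x)$ from side $\sigma$, and the limit is not $0$ since $\sigma$ is not vanishing. In both cases there are $k,\eta>0$ with $\ell(x,y)\ge\eta$ for all $y\in G_x\cap J_\sigma(x,k)$. If neither side is vanishing, take $k$ and $\eta$ that work for both sides, with also $\eta\le\ell(x,\beta(x))$ in case $\beta(x)\in G_x$. Then no $y\in G_x$ has $|y-\beta(x)|<k$ and $\ell(x,y)<\eta$, contrary to $\beta(x)\in Z(x)$.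

\emph{Step 2: shrinking $I$.} The set of $x\in I$ for which a given side is vanishing is definable, so by Step 1 and (O1) we may shrink $I$ and assume that one side $\sigma$ is vanishing for all $x\in I$. We also want $g_0(\beta(x))$ to be defined. Fix $x_0\in I$ and $k>0$ with $J=J_\sigma(x_0,k)\subseteq G_{x_0}\subseteq V$. The set $\beta^{-1}(J)$ is open by continuity. It is nonempty: by strict monotonicity $\sigma(\beta(x)-\beta(x_0))>0$ for all $x$ on one side of $x_0$, and by continuity $|\beta(x)-\beta(x_0)|<k$ for $x$ near $x_0$. Replacing $I$ by an open interval inside $\beta^{-1}(J)$, we have $\beta(I)\subseteq V$.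

\emph{Step 3: pigeonhole.} Let $D$ be as in Lemma~\ref{lem:pigeon}. For each $x\in I$ choose, in this order, three elements of the dense set $D$:
\begin{itemize}
\item $s(x)$ with $0<s(x)<\min(g_0(x),g_0(\beta(x)))$;
\item $\delta(x)>0$ with $J_\sigma(x,\delta(x))\subseteq G_x$ and $\ell(x,\cdot)<s(x)$ on $J_\sigma(x,\delta(x))$, which is possible because $\sigma$ is vanishing for $x$ and any smaller $k$ serves as well;
\item $c(x)$ with $|\beta(x)-c(x)|<\delta(x)/2$.
\end{itemize}
By Lemma~\ref{lem:pigeon} there are $x\ne x'$ in $I$ with the same triple $(s,\delta,c)$. Then $|\beta(x)-\beta(x')|<\delta$, and $\beta(x)\ne\beta(x')$ by strict monotonicity. Name the two points so that $\sigma(\beta(x')-\beta(x))>0$, and put $y=\beta(x')$. Then $y\in J_\sigma(x,\delta)$, so $x\sim y$ and $\ell(x,y)<s$. But $g_0(x)>s(x)=s$ and $g_0(y)=g_0(\beta(x'))>s(x')=s$. This contradicts \eqref{eq:gauge}.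
\end{proof}

Example~\ref{ex:Z}(3) shows that the lemma fails for constant $\beta$, and Proposition~\ref{prop:complete}(b), with $\beta(x)=x$, shows that it fails for countable $R$.

\subsection*{A definable gauge on a subset of the line}

\begin{lemma}\label{lem:line}
Suppose that $\mathrm{den}_e(R)<|R|$, that $V\subseteq R$ is bounded, and that $(V,G,\ell)$ has a gauge. Then it has a definable gauge.
\end{lemma}

\begin{proof}
Let $\Gamma=\{(x,c):x\in V,\ c\in Z(x)\}$ and take a decomposition of $R^2$ in which $\Gamma$ and $V\times R$ are unions of cells. Then $V$ is a union of finitely many points and open intervals of the projected decomposition of $R$. Over each of these intervals, the cells contained in $\Gamma$ are graphs of definable continuous functions, since a band would make some $Z(x)$ infinite, against Lemma~\ref{lem:Z}(a). Subdivide the intervals by (O2). We obtain a finite set $F\subseteq V$ such that $V\setminus F$ is a finite disjoint union of open intervals, over each of which $\Gamma$ is a finite union of graphs of definable continuous functions, each constant or strictly monotone. By Lemma~\ref{lem:nomove}, all of them are constant.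

Let $B\subseteq R$ be a finite nonempty set that contains $F$ and the values of these constant functions. Then $Z(x)\subseteq B$ for all $x\in V\setminus B$. The distance $\rho(x)=\min_{b\in B}|x-b|$ now plays the role of the well-ordering in Section~\ref{sec:parabola}: a vertex outside $B$ carries its edges to the vertices that are at least as far from $B$, because these stay away from $Z(x)$. The finitely many vertices in $B$, for which $Z(x)$ is not controlled, leave their edges to the other end whenever that end is outside $B$. Precisely, let
\[
P(x)=\{y\in G_x:\ y\in B\ \text{ or }\ \rho(y)\ge\rho(x)>0\}\qquad(x\in V).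
\]
This is a definable family, and we verify the conditions of Lemma~\ref{lem:assign}.

(a) Let $x\sim y$. If $y\in B$, then $y\in P(x)$, and if $x\in B$, then $x\in P(y)$. If neither is in $B$, then $\rho(x),\rho(y)>0$, and $y\in P(x)$ or $x\in P(y)$ according as $\rho(y)\ge\rho(x)$ or $\rho(x)\ge\rho(y)$.

(b) If $x\in B$, then $\rho(x)=0$ and $P(x)\subseteq B$ is finite. If $x\notin B$, then $P(x)$ is the union of the finite set $G_x\cap B$ and $Y=\{y\in G_x:\rho(y)\ge\rho(x)\}$. As $\rho$ is continuous, the closure of $Y$ lies in $\{c\in R:\rho(c)\ge\rho(x)\}$. This set is disjoint from $B\supseteq Z(x)$, because $\rho$ vanishes on $B$ and $\rho(x)>0$. By Lemma~\ref{lem:Z}(b), the lengths $\ell(x,y)$, $y\in Y$, have a positive lower bound, and finitely many further lengths do not change this.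
\end{proof}

\subsection*{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
Let $X$ be $\mathcal{R}$-metrizable. By Proposition~\ref{prop:gauge} there is a gauge $g_0$, and it suffices to find a definable gauge.

\emph{The case $\dim V\le1$.} Partition $V$ into cells $C_1,\dots,C_m$ of dimension at most $1$, and for each $i$ let $\pi_i$ be a projection to one coordinate that is injective on $C_i$. The map $f$ given on $C_i$ by $f(p)=2i+\pi_i(p)/(1+|\pi_i(p)|)$ sends $C_i$ injectively into $(2i-1,2i+1)$, so it is a definable bijection of $V$ onto a bounded set $V'\subseteq R$. Transport $G$ and $\ell$ along $f$ to $G'$ and $\ell'$ on $V'$. A function $g$ is a gauge for $(V,G,\ell)$ if and only if $g\circ f^{-1}$ is a gauge for $(V',G',\ell')$, and one is definable if and only if the other is. Lemma~\ref{lem:line} gives a definable gauge.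

\emph{The case $\dim X\le2$.} Now $V$ may have dimension $2$, but the bound $\dim G\le2$ leaves few vertices with many neighbors. Let $V_1=\{p\in V:G_p\text{ is infinite}\}=\bigcup_{k\ge1}G(k)$, in the notation of (O4); the union is finite, as $G(k)=\emptyset$ for $k>n$. By (O4), each $G(k)$ is definable and $\dim G(k)+k\le\dim G\le2$, so $V_1$ is definable and $\dim V_1\le1$. The restriction of $g_0$ to $V_1$ is a gauge for the induced graph on $V_1$, with edge set $G\cap V_1^2$, so by the first case this graph has a definable gauge $g_1$. A vertex outside $V_1$ can carry all its edges. Put $g=g_1$ on $V_1$ and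
\[
g(p)=\min\bigl(\{1\}\cup\{\ell(p,q):q\in G_p\}\bigr)>0\qquad(p\in V\setminus V_1).
\]
Then $g$ is definable. An edge with both ends in $V_1$ satisfies \eqref{eq:gauge} because $g_1$ is a gauge, and an edge $(p,q)$ with $p\notin V_1$ satisfies it because $g(p)\le\ell(p,q)$. By symmetry this covers all edges, so $g$ is a definable gauge.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGT}
Pablo And\'ujar Guerrero and Margaret E. M. Thomas,
\emph{One-dimensional definable topological spaces in o-minimal structures},
arXiv:2310.04510 (2023).

\bibitem{vdD}
van den Dries,
\emph{Tame Topology and O-minimal Structures}.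

\bibitem{EH}
Erd\H{o}s and Hajnal (1966).

\end{thebibliography}
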